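# Random conductances and the speed of the walk: when Jensen's inequality decides, and a graph on which it points the wrong way

## 1. Slowdown on regular trees, by hand

Take an infinite graph on which simple random walk moves away from its starting point at a positive linear speed. Now put independent, identically distributed random conductances on the edges and let the walk choose each edge with probability proportional to its conductance. Does the walk become slower?

The first guess is yes. Edges of small conductance act as obstacles, clusters of large conductance hold the walk back, and the laws of electricity are concave, so averaging over noise should always lose something. The paper of Nina Gantert, Sebastian Müller, Serguei Popov and Marina Vachkovskaia, "Random walks on Galton-Watson trees with random conductances", arXiv:1101.2769 (2011), asks whether this *slowdown* occurs on every non-amenable unimodular random graph: for non-degenerate i.i.d. conductances with finite mean, is the speed strictly less than that of simple random walk?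

Let us test the guess on the $d$-regular tree, $d\ge3$. Multiplying all conductances by a constant does not change the walk, so let the conductances $\xi_e$ have mean $1$.

*Constant conductances.* Away from the root, the distance to the root goes up with probability $(d-1)/d$ and down with probability $1/d$. The speed is $(d-2)/d$.

*Random conductances.* For an edge $ab$ let $g$ be the conductance from $b$ to infinity in the part of the tree beyond $b$ as seen from $a$, and let $g'$ be the same with $a,b$ exchanged. We borrow one formula from Section 3, where it is proved as a special case of Proposition 1: if the walk is transient, then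
$$v_\xi=\mathbb E\,h(g,\xi,g'),\qquad h(x,c,y)=\Big(\frac1x+\frac1c+\frac1y\Big)^{-1},\tag{1}$$
with $g,\xi,g'$ independent ($h=0$ if $x=0$ or $y=0$). The series and parallel laws give, in law,
$$g=\sum_{i=1}^{d-1}\frac{\xi_ig_i}{\xi_i+g_i},\tag{2}$$
with all $\xi_i,g_i$ independent and $g_i$ distributed as $g$. For $\xi\equiv1$ this reads $g=(d-1)g/(1+g)$, so $g=d-2$, and (1) gives $v=\big(1+\frac2{d-2}\big)^{-1}=\frac{d-2}d$, as it should.

In general,
$$\frac{ab}{a+b}=\min_\theta\,[\theta^2a+(1-\theta)^2b],\qquad h(x,c,y)=\min_{\alpha+\tau+\beta=1}[\alpha^2x+\tau^2c+\beta^2y].$$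
These are minima of linear functions, hence concave, and they are nondecreasing in each variable. By (2), $g\le\sum\xi_i$, so $\mathbb Eg\le d-1<\infty$. If the walk is transient, then $\mathbb Eg>0$. Jensen's inequality in (2) gives $\mathbb Eg\le(d-1)\,\mathbb Eg/(1+\mathbb Eg)$, that is, $\mathbb Eg\le d-2$. For fixed $x,y>0$ the function $c\mapsto h(x,c,y)=cb/(c+b)$ with $b=xy/(x+y)$ is strictly concave, and $P(g,g'>0)=P(g>0)^2>0$. So for a non-degenerate law
$$v_\xi=\mathbb E\,h(g,\xi,g')<\mathbb E\,h(g,1,g')\le h(\mathbb Eg,1,\mathbb Eg)\le h(d-2,1,d-2)=\frac{d-2}d .$$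
If the walk is not a.s. transient, it returns to its start infinitely often with positive probability, and $v_\xi=0$. In both cases there is slowdown.

So the guess passes its first test, for a clean reason: speed is a concave function of the conductances, and Jensen does the rest. We will see that this reason works on all non-amenable unimodular random trees and on many graphs with cycles. We will also see that it depends on a property of the *distance function*, and that without this property the answer to the question is **no**. For every non-degenerate law there is a graph on which the random conductances strictly increase the speed.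

## 2. Unimodular graphs, blocks and cut metrics

Graphs are simple. We write $|\cdot|$ or $d(o,\cdot)$ for graph distance from the root $o$.

**Unimodular random graph.** A random rooted graph $(G,o)$, a.s. infinite, connected and locally finite, satisfying the mass transport principle (MTP): for every nonnegative measurable function $f$ of doubly rooted graphs,
$$\mathbb E\sum_{x\in V(G)}f(G,o,x)=\mathbb E\sum_{x\in V(G)}f(G,x,o).$$
Read $f(G,x,y)$ as the mass that $x$ sends to $y$: expected mass sent by the root equals expected mass received. The MTP also holds for signed $f$ with $\mathbb E\sum_x|f(G,o,x)|<\infty$. *Example.* Subdivide every edge of the 3-regular tree once. If every original vertex sends mass $1$ to each neighbor, the MTP reads $3P(o\text{ original})=2P(o\text{ midpoint})$. So the root must be an original vertex with probability $2/5$.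

We assume throughout that $\mathbb E\deg(o)<\infty$ and that the law is **ergodic**, meaning extremal among unimodular laws. Then an event that does not depend on the root has probability $0$ or $1$, since otherwise conditioning on it and on its complement would split the law into two different unimodular laws. We also use the following: *a property that a.s. holds at the root a.s. holds at every vertex.* Indeed, let $f(G,x,y)=1$ if $d(x,y)\le n$ and the property fails at $y$, and $f=0$ otherwise. The expected number of failing vertices within distance $n$ of $o$ equals $\mathbb E[|\text{ball}_n(o)|\,\mathbf 1\{\text{fails at }o\}]=0$.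

**Non-amenable.** An invariant percolation is a random subgraph $K$ of $G$ such that the MTP holds for functions of $(G,K,x,y)$. Let $K(o)$ be the cluster of $o$ and $\partial_EK(o)$ its edge boundary in $G$. We call $(G,o)$ non-amenable if
$$\inf\mathbb E\Big[\frac{|\partial_EK(o)|}{|K(o)|}\Big]>0,$$
the infimum being over all invariant percolations with only finite clusters. *Examples.* In the 3-regular tree a finite connected set $K$ has $|\partial_EK|=3|K|-2(|K|-1)=|K|+2$, so the infimum is at least $1$. In $\mathbb Z$, cutting into intervals of length $n$ with a uniformly random offset gives $2/n\to0$: amenable.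

**Random conductance model.** The $\xi_e\in(0,\infty)$ are i.i.d., independent of $G$, with finite mean; *non-degenerate* means not concentrated at one point. The walk $(X_n)$ starts at $o$ and jumps from $x$ to $y\sim x$ with probability $\xi_{xy}/\pi(x)$, where $\pi(x)=\sum_{z\sim x}\xi_{xz}$. Simple random walk (SRW) is the case of constant conductances. The **speed** is the deterministic $v$ with $|X_n|/n\to v$ a.s.; its existence is part of the setting, and for the graphs that we construct we prove it. Since rescaling does not change the walk, **we assume $\mathbb E\xi_e=1$**, unless we say otherwise. Then $\mathbb E\pi(o)=\mathbb E\deg(o)$. Averaging over $\xi$ first shows that the MTP holds for functions $f(G,\xi,x,y)$.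

**Block.** A maximal connected subgraph without a cut vertex of its own; a bridge counts as a block. *Example.* Two triangles sharing a vertex form two blocks; in a tree the blocks are the edges. Distinct blocks share at most one vertex, each edge lies in exactly one block (an edge between two vertices of $Q$ lies in $Q$), and every cycle lies in one block.

**Cut metrics.** For a set $A$ let $\delta_A(x,y)=1$ if exactly one of $x,y$ is in $A$, and $0$ otherwise. A finite metric $D$ on $V$ is **$\ell_1$-embeddable** if $D=\sum_{A\subset V}\lambda_A\delta_A$ with all $\lambda_A\ge0$. *Examples.* For an edge with endpoint $x$, $D=\delta_{\{x\}}$. For $K_n$, $D=\frac12\sum_x\delta_{\{x\}}$: two distinct vertices are separated by exactly two of these cuts. For the cycle $C_n$, place the vertices on a circle of length $n$; then $D=\frac12\int_0^n\delta_{[\theta,\theta+n/2)}\,d\theta$, because two points at arc distance $r\le n/2$ are separated for a set of $\theta$ of measure $2r$ (only finitely many vertex sets occur, so this is a finite sum). For $C_4$ with vertices $1,2,3,4$ in order this is $\delta_{\{1,2\}}+\delta_{\{2,3\}}$.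

**Theorem A.** *For every non-degenerate law on $(0,\infty)$ with finite mean there is a unimodular random graph $(G,o)$, ergodic, of bounded degree and non-amenable (with $|\partial_EK|\ge h|K|$ for all finite $K$ and some $h>0$), such that $v_\xi>v_{\rm SRW}>0$.* The graph is moreover quasi-transitive.

**Theorem B.** *Let $(G,o)$ be as in the question, non-amenable, and suppose all blocks $Q$ of $G$ are finite and all metrics $d_G|_{V(Q)}$ are $\ell_1$-embeddable. Then $0<v_{\rm SRW}$ and $v_\xi<v_{\rm SRW}$ for every non-degenerate law with finite mean. In particular slowdown holds on all non-amenable unimodular random trees with $\mathbb E\deg(o)<\infty$, and whenever all blocks are edges, cycles or complete graphs.*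

We recall some electrical facts.

(E1) In a finite network with conductances $c_e$, the minimum of $\sum_ec_e(du_e)^2$ subject to $u(x)=1$ and $u=0$ on $Z$ is $\sum_{z\sim x}c_{xz}P_z(\text{hit }Z\text{ before }x)$. This is the effective conductance from $x$ to $Z$ (Dirichlet's principle). It is nondecreasing in every $c_e$ (Rayleigh), and the series and parallel laws hold.

(E2) Let the network be connected with leaks $g_x\ge0$ (conductances to ground), not all $0$. Let $\Delta u(x)=\sum_yc_{xy}(u(x)-u(y))$ and $M=\Delta+\mathrm{diag}(g)$. Then $u^TMu=\sum_ec_e(du_e)^2+\sum_xg_xu_x^2$, so $M$ is positive definite. Write $M=D-N$ with $D$ diagonal and $N\ge0$ off-diagonal. Then $D^{-1}N$ has row sums at most $1$, strictly less at a vertex with a leak, and the network is connected, so $M^{-1}=\sum_k(D^{-1}N)^kD^{-1}$ has positive entries. Also $M\mathbf 1=g$, so $M^{-1}g=\mathbf 1$. Finally $\min\{u^TMu:u_x=1\}=1/M^{-1}(x,x)$, attained at $M^{-1}\mathbf 1_x/M^{-1}(x,x)$; this is the effective conductance from $x$ to ground, its own leak included.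

(E3) Minimizing over the values at some leakless vertices replaces $M$ by its Schur complement on the remaining vertices, and the inverse of the Schur complement is the restriction of $M^{-1}$ to these vertices.

## 3. Speed as an expectation over blocks

Let all blocks be finite, and let $Q$ be a block. Each component of $G\setminus V(Q)$ is adjacent to exactly one $q\in V(Q)$. Otherwise a path outside $Q$ would join two vertices of $Q$, and adding it to $Q$ would give a larger connected graph without a cut vertex. We say that the component lies **behind** $q$, and write $B_q=B_q(Q)$ for the set of vertices behind $q$. Every path from $V(Q)$ to $B_q$ passes through $q$. Put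
$$g_q=g_q(Q)=\sum_{z\sim q,\,z\in B_q}\xi_{qz}\,P_z(\text{the walk never hits }q),$$
the conductance from $q$ to infinity through its own branches. On $V(Q)$ let $\Delta_Qu(x)=\sum_{y:\,xy\in E(Q)}\xi_{xy}(u(x)-u(y))$ and $M=\Delta_Q+\mathrm{diag}(g)$. If $g\not\equiv0$ on $Q$, let
$$\Lambda_Q(q,x)=g_q\,M^{-1}(q,x)\,g_x,\qquad S_Q=S_Q(\xi)=\sum_{q,x\in V(Q)}\Lambda_Q(q,x)\,d(q,x),$$
and let $\Lambda_Q=0$ if $g\equiv0$ on $Q$. Always $S_Q\ge0$.

**Proposition 1.** *If the walk with conductances $\xi$ is a.s. transient, then*
$$v_\xi=\frac1{\mathbb E\deg(o)}\,\mathbb E\Big[\sum_{Q\ni o}\frac{S_Q(\xi)}{|V(Q)|}\Big].\tag{3}$$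

**Step 1: write the speed as the limit of an expected increment.** Let $\widehat{\mathbb P}$ be the law of environment and walk biased by $\pi(o)/\mathbb E\pi(o)$. For a function $\Psi\geq 0$ of the environment and the trajectory, rooted at the first point of the trajectory, let $\Psi\circ\theta$ be its value after one step of the walk. The MTP gives
$$\widehat{\mathbb E}[\Psi\circ\theta]=\frac1{\mathbb E\pi(o)}\mathbb E\sum_{y\sim o}\xi_{oy}E_y\Psi=\frac1{\mathbb E\pi(o)}\mathbb E\sum_{y\sim o}\xi_{yo}E_o\Psi=\widehat{\mathbb E}\,\Psi .\tag{4}$$
So the environment seen from the walk is stationary. Let $c_n=\widehat{\mathbb E}\,d(X_0,X_n)$. Since $\widehat{\mathbb P}$ is absolutely continuous with respect to the original law and $|X_n|/n\le1$, we have $c_n/n\to v_\xi$. By (4), $\widehat{\mathbb E}\,d(X_1,X_{n+1})=c_n$. Hence, using the MTP once more with mass $\xi_{xy}E_y[d(x,X_n)-d(y,X_n)]$ from $x$ to $y$ (absolutely bounded by $\xi_{xy}$),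
$$c_{n+1}-c_n=\widehat{\mathbb E}[d(X_0,X_{n+1})-d(X_1,X_{n+1})]=\frac1{\mathbb E\pi(o)}\,\mathbb E\sum_{y\sim o}\xi_{oy}\,E_o[d(y,X_n)-d(o,X_n)].$$

**Step 2: let $n\to\infty$.** Let $Q$ be the block containing the edge $oy$. By transience the walk leaves the finite set $V(Q)$ forever, so $X_n$ is eventually behind one fixed $q\in V(Q)$, and from then on $d(y,X_n)-d(o,X_n)=d(q,y)-d(q,o)$. Put $H_Q(x,q)=P_x(X_n\text{ is eventually behind }q)$. The sum over $y$ is dominated by $\pi(o)$, so $c_{n+1}-c_n$ converges. Its limit must be $\lim c_n/n=v_\xi$:
$$v_\xi\,\mathbb E\pi(o)=\mathbb E\sum_{Q\ni o}\theta_Q(o),\qquad\theta_Q(x)=\sum_{y:\,xy\in E(Q)}\xi_{xy}\sum_{q\in V(Q)}H_Q(x,q)\,(d(q,y)-d(q,x)).$$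

**Step 3: spread each term over its block.** For each block $Q\ni o$ let $o$ send $\theta_Q(o)/|V(Q)|$ to every vertex of $Q$. The absolute total sent is at most $\pi(o)$, which is integrable. The MTP gives $v_\xi\mathbb E\pi(o)=\mathbb E\sum_{Q\ni o}S'_Q/|V(Q)|$ with $S'_Q=\sum_{x\in V(Q)}\theta_Q(x)$. Since $\Delta_Q$ is symmetric,
$$S'_Q=-\sum_q\sum_xH_Q(x,q)\,\big(\Delta_Qd(q,\cdot)\big)(x)=-\sum_q\sum_xd(q,x)\,\big(\Delta_QH_Q(\cdot,q)\big)(x).\tag{5}$$

**Step 4: compute $H_Q$ by harmonicity.** The function $H_Q(\cdot,q)$ is harmonic on $G$. The neighbors of $x\in V(Q)$ are its neighbors in $Q$ and its neighbors in $B_x$.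

If $x\ne q$ and $z\in B_x$, the walk from $z$ can end behind $q$ only after hitting $x$, so $H_Q(z,q)=P_z(\text{hit }x)H_Q(x,q)$. Harmonicity at $x$ reads
$$\Delta_QH_Q(x,q)+g_xH_Q(x,q)=0.$$
If $z\in B_q$, a walk from $z$ that never hits $q$ stays behind $q$, so $1-H_Q(z,q)=P_z(\text{hit }q)(1-H_Q(q,q))$. Harmonicity at $q$ reads
$$\Delta_QH_Q(q,q)-g_q(1-H_Q(q,q))=0.$$
Together, $MH_Q(\cdot,q)=g_q\mathbf 1_q$. If $g\equiv0$ on $Q$, the walk would return to the finite set $V(Q)$ after each excursion; by transience this is excluded, so $M$ is invertible and $H_Q(x,q)=M^{-1}(x,q)g_q$. In (5) the terms with $x=q$ vanish as $d(q,q)=0$, and for $x\ne q$ we have $-\Delta_QH_Q(x,q)=g_xH_Q(x,q)$. Hence $S'_Q=\sum_{q,x}d(q,x)g_xM^{-1}(x,q)g_q=S_Q$. Since $\mathbb E\pi(o)=\mathbb E\deg(o)$, this is (3). $\square$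

*Example: an edge.* For $Q=ab$ with conductance $c$, the determinant of $M$ is $c(g_a+g_b)+g_ag_b$, so $\Lambda_Q(a,b)=\frac{g_acg_b}{c(g_a+g_b)+g_ag_b}=h(g_a,c,g_b)$ and $S_Q=2h(g_a,c,g_b)$. On the $d$-regular tree, (3) gives $v_\xi=\frac1d\cdot d\cdot\frac12\,\mathbb E S_Q=\mathbb E\,h$, which is (1).

*Example: two triangles at each vertex* (arranged in a tree-like way), with unit conductances. Behind a vertex there is one triangle, whose other two vertices have leak $g$ and equal potentials, so $g=2g/(1+g)$ and $g=1$. Here $M$ has diagonal $3$ and off-diagonal $-1$, with inverse entries $\frac12$ and $\frac14$. So $S_Q=6\cdot\frac14=\frac32$ and $v=\frac14\cdot2\cdot\frac13\cdot\frac32=\frac14$. Directly: away from the root a vertex has two neighbors farther out, one at its own distance and one closer, so the drift is $(2-1)/4=\frac14$.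

## 4. Jensen's inequality, one cut at a time

The tree argument of Section 1 used that $h$ is concave. The corresponding quantity for a block is the total $\Lambda_Q$-weight across a cut. Throughout this section $G$ is fixed with finite blocks.

**Lemma 2.** *Let $A\subset V(Q)$ and $F_A(\xi)=\sum_{q\in A,\,x\in V(Q)\setminus A}\Lambda_Q(q,x)$. Then $\mathbb E[F_A(\xi)\mid G]\le F_A(\mathbf 1)$, with strict inequality if $F_A(\mathbf 1)>0$ and the law is non-degenerate with mean $1$.*

**Step 1: $F_A$ is a minimal energy.** We claim that
$$F_A=\min_uJ(u),\quad J(u)=\sum_{ab\in E(Q)}\xi_{ab}(u_a-u_b)^2+\sum_{q\in A}g_q(1-u_q)^2+\sum_{x\in V(Q)\setminus A}g_xu_x^2.\tag{6}$$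
If $g\equiv0$, both sides are $0$. Otherwise $J(u)=u^TMu-2\sum_{q\in A}g_qu_q+\sum_{q\in A}g_q$ is convex, and its minimizers are exactly the solutions of $Mu=g\mathbf 1_A$. At the minimizer, $J(u)=\sum_{q\in A}g_q(1-u_q)$. Summing $Mu=g\mathbf 1_A$ over $V(Q)$ gives $\sum_xg_xu_x=\sum_{q\in A}g_q$. So the minimum is $\sum_{x\notin A}g_xu_x=\sum_{x\notin A}g_x\sum_{q\in A}M^{-1}(x,q)g_q=F_A$.

**Step 2: approximate by finitely many conductances, and apply Jensen.** The $g_x$ depend on infinitely many $\xi_e$. Let
$$g^{(n)}_x=\sum_{z\sim x,\,z\in B_x}\xi_{xz}\,P_z(\text{reach distance }n\text{ from }x\text{ before hitting }x).$$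
A walk that never hits $x$ a.s. leaves every finite part of the branch, and a walk that hits $x$ has reached only finitely many distances before. So $g^{(n)}_x\downarrow g_x$. By (E1), $g_x^{(n)}$ is the effective conductance from $x$ to distance $n$ inside its branch.

Let $F_A^{(n)}$ be the minimum in (6) with $g^{(n)}$ in place of $g$. Applying (E1) in the branches, $F^{(n)}_A$ is the minimum of $\sum_e\xi_e(du_e)^2$ over functions $u$ on the finite graph formed by $Q$ and the branches up to distance $n$, with value $1$ at the distance-$n$ vertices behind $A$ and $0$ at those behind $V(Q)\setminus A$. For each $u$ this is linear in $\xi$. So $F_A^{(n)}$ is an infimum of linear functions of finitely many $\xi_e$, hence concave.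

Next, $F_A^{(n)}\downarrow F_A$. The sequence is nonincreasing and at least $F_A$, because $J$ is nondecreasing in $g$. Inserting a minimizer for $g$ into the functional for $g^{(n)}$ and letting $n\to\infty$ bounds the limit by $F_A$. Jensen's inequality gives
$$\mathbb E[F_A(\xi)\mid G]\le\mathbb E[F^{(n)}_A(\xi)\mid G]\le F_A^{(n)}(\mathbf 1)\longrightarrow F_A(\mathbf 1).$$
The same argument conditionally on a single $\xi_e$ with $e\in E(Q)$ gives $\mathbb E[F_A(\xi)\mid G,\xi_e]\le F(\xi_e)$, where $F(t)$ is the value of $F_A$ when $\xi_e=t$ and all other conductances are $1$.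

**Step 3: strictness, by varying one edge.** Let $F_A(\mathbf 1)>0$ and let $u$ be the minimizer in (6) for $\xi\equiv1$. It is not constant on $Q$: if $u\equiv c$, then $Mu=g\mathbf 1_A$ says $g_xc=g_x\mathbf 1_A(x)$ for all $x$, while $F_A(\mathbf 1)>0$ forces $g>0$ somewhere in $A$ (so $c=1$) and somewhere outside $A$ (so $c=0$). So some $e=ab\in E(Q)$ has $u_a\ne u_b$. The $g_x$ do not depend on $\xi_e$, so using $u$ as a test function,
$$F(t)\le F(1)+(t-1)(u_a-u_b)^2 .$$
Equality for some $t\ne1$ would make $u$ a minimizer for $\xi_e=t$, so that $M_tu=g\mathbf 1_A=M_1u$. But $(M_t-M_1)u=(t-1)(u_a-u_b)(\mathbf 1_a-\mathbf 1_b)\ne0$. So the inequality is strict for $t\ne1$. Since $\mathbb E\xi_e=1$ and $P(\xi_e\ne1)>0$, $\mathbb E[F_A(\xi)\mid G]\le\mathbb E[F(\xi_e)\mid G]<F(1)=F_A(\mathbf 1)$. $\square$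

If $d|_{V(Q)}=\sum_A\lambda_A\delta_A$, then by the symmetry of $\Lambda_Q$
$$S_Q=\sum_A\lambda_A\sum_{q,x}\Lambda_Q(q,x)\delta_A(q,x)=2\sum_A\lambda_AF_A .\tag{7}$$
With $\lambda_A\ge0$, Lemma 2 applies term by term. For Theorem B it remains to know that something is strictly positive.

## 5. Two directions to infinity in some block

**Lemma 3.** *Let $(G,o)$ be non-amenable, ergodic, with $\mathbb E\deg(o)<\infty$ and all blocks finite. Then SRW on $G$ is a.s. transient, and with positive probability some block $Q\ni o$ has two vertices with $g>0$ (unit conductances). Hence $v_{\rm SRW}>0$.*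

For an invariant percolation with finite clusters, let each $x$ send to each vertex of $K(x)$ the number of edges from $x$ leaving $K(x)$, divided by $|K(x)|$. The MTP gives
$$\mathbb E\Big[\frac{|\partial_EK(o)|}{|K(o)|}\Big]=\mathbb E\,\#\{\text{edges from }o\text{ leaving }K(o)\}.\tag{8}$$
Both parts of the proof build a percolation for which the right side of (8) is small.

**Step 1: a spanning tree with $p_c<1$.** Choose independently a uniform spanning tree in each block. The union $T$ is connected, and it has no cycle because a cycle lies in one block. So $T$ is a spanning tree of $G$. Keep each edge of $T$ independently with probability $p$ and let $K$ be the resulting percolation. An edge of a block $Q$ can join different clusters only if one of the $|V(Q)|-1$ edges of $T$ in $Q$ was removed. So the expected number of edges from $o$ leaving $K(o)$ is at most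
$$\mathbb E\sum_{Q\ni o}\deg_Q(o)\big(1-p^{|V(Q)|-1}\big)\longrightarrow0\qquad(p\to1),$$
by dominated convergence with bound $\deg(o)$. If all clusters were a.s. finite for every $p<1$, then (8) would contradict non-amenability. So for some $p<1$ there is an infinite cluster with positive probability; that is, with positive probability over $(G,T)$, percolation on $T$ at this $p$ has an infinite cluster with positive probability.

**Step 2: such a tree is transient.** By R. Lyons (Ann. Probab. 18 (1990), 931–958), the branching number satisfies $\mathrm{br}(T)=1/p_c(T)$, and SRW on $T$ is transient if $\mathrm{br}(T)>1$. Here is a direct argument for what we need. Some vertex $v$ has $\delta=P(v\text{ is in an infinite cluster})>0$. For an edge $e$ let $|e|$ be the number of edges on the path from $v$ through $e$. Every finite set $\Pi$ of edges separating $v$ from infinity satisfies $\delta\le\sum_{e\in\Pi}p^{|e|}$. By the max-flow min-cut theorem there is a flow $\theta$ from $v$ to infinity, directed away from $v$, of value $\delta$ and with $0\le\theta(e)\le p^{|e|}$. The flow through each level is $\delta$, so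
$$\sum_e\theta(e)^2\le\sum_{n\ge1}p^n\sum_{|e|=n}\theta(e)=\delta\sum_{n\ge1}p^n<\infty .$$
A nonzero flow to infinity of finite energy exists, so $T$ is transient. By Rayleigh monotonicity $G\supset T$ is transient, with positive probability. Transience does not depend on the root and the law is ergodic, so $G$ is a.s. transient.

**Step 3: if every block had one direction to infinity, $G$ would carry a parent map.** Suppose that a.s. every block has at most one vertex with $g>0$. By transience $g\not\equiv0$ on each block, so it has exactly one such vertex, $r(Q)$. We show that every vertex $x$ lies in exactly one block $Q(x)$ with $r(Q(x))\ne x$.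

*At least one.* If $r(Q)\ne x$ for all $Q\ni x$, there is nothing to show. Otherwise let $r(Q)=x$. As $g_x(Q)>0$, there is $z\sim x$ in $B_x(Q)$ from which the walk avoids $x$ forever with positive probability. Let $Q'\ne Q$ be the block of the edge $xz$. A walk from $z$ avoiding $x$ stays in the component of $G\setminus\{x\}$ containing $z$, which consists of $V(Q')\setminus\{x\}$ and the sets $B_y(Q')$ with $y\in V(Q')\setminus\{x\}$. By transience it leaves $Q'$ forever, so it is eventually behind some such $y$. Hence $g_y(Q')>0$ for some $y\in V(Q')\setminus\{x\}$, and $r(Q')=y\ne x$.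

*At most one.* Let $Q_1\ne Q_2$ both contain $x$, with $r(Q_1)\ne x\ne r(Q_2)=y$. The set $V(Q_2)\setminus\{x\}$ is connected, disjoint from $Q_1$ and adjacent to $x$, so it lies behind $x$ with respect to $Q_1$. From a neighbor of $x$ in $Q_2$ the walk can reach $y$ while avoiding $x$, and then, since $g_y(Q_2)>0$, escape into $B_y(Q_2)$ and never return to $y$; so it never hits $x$. Hence $g_x(Q_1)>0$, and $x$ and $r(Q_1)$ are two vertices of $Q_1$ with $g>0$, a contradiction.

Call $r(Q(x))$ the parent of $x$, and let $x=x_0,x_1,x_2,\dots$ be the ancestral line. Since $r(Q(x_k))=x_{k+1}\ne r(Q(x_{k+1}))$, we have $Q(x_k)\ne Q(x_{k+1})$; also $x_k\ne x_{k+1}$. So $x_0,Q(x_0),x_1,Q(x_1),\dots$ is a non-backtracking path in the tree of vertices and blocks, and the blocks $Q(x_k)$ are all distinct. Any block $Q$ consists of $r(Q)$ and the vertices $y$ with $Q(y)=Q$, which are children of $r(Q)$.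

**Step 4: the parent map contradicts non-amenability.** Mark blocks independently with probability $\varepsilon$, and delete all edges of marked blocks. For a vertex $x$ let $t(x)$ be the first vertex on its ancestral line ($x$ included) whose block $Q(t)$ is marked. It exists a.s. because the blocks on the line are distinct. If $y$ lies in an unmarked block $Q$ and $y\ne r(Q)$, then $t(y)=t(r(Q))$, so $t$ is constant on clusters. Conversely each $y$ is connected to $t(y)$ by unmarked blocks. So the cluster of $x$ is the set of $y$ whose ancestral line reaches $t(x)$ through unmarked blocks only.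

Let $D_k(o)$ be the set of $y$ whose $k$-th ancestor is $o$. Letting each vertex send mass $1$ to its $k$-th ancestor, we get $\mathbb E|D_k(o)|=1$. A vertex $y\in D_k(o)$ reaches $o$ through $k$ distinct blocks, so the expected number of vertices reaching $o$ through unmarked blocks is $\sum_{k\ge0}(1-\varepsilon)^k<\infty$. This number is therefore a.s. finite at $o$, hence at every vertex, and all clusters are a.s. finite. An edge from $o$ can leave $K(o)$ only if its block is marked, so the right side of (8) is at most $\varepsilon\,\mathbb E\deg(o)$. As $\varepsilon$ is arbitrary, this contradicts non-amenability.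

**Step 5: conclusion.** So it is not true that a.s. every block of $G$ has at most one vertex with $g>0$. A property that a.s. holds for all blocks at the root a.s. holds for all blocks of $G$; hence with positive probability some block $Q\ni o$ has two vertices $q\ne x$ with $g>0$. For it, $S_Q(\mathbf 1)\ge g_qM^{-1}(q,x)g_x>0$ by (E2). Proposition 1 gives $v_{\rm SRW}>0$. $\square$

**Proof of Theorem B.** By Lemma 3, $v_{\rm SRW}>0$. If the $\xi$-walk is recurrent with positive probability, then $\liminf|X_n|/n=0$ with positive probability, so $v_\xi=0<v_{\rm SRW}$. Otherwise Proposition 1 applies to both walks. By (7) and Lemma 2, $\mathbb E[S_Q(\xi)\mid G]\le S_Q(\mathbf 1)$. The inequality is strict if $S_Q(\mathbf 1)>0$, because then some $A$ has $\lambda_A>0$ and $F_A(\mathbf 1)>0$. By Lemma 3 this occurs for some $Q\ni o$ with positive probability. All quantities are finite, since $v_{\rm SRW}\le1$. Summing over $Q\ni o$ with weights $1/|V(Q)|$ and taking expectations gives $v_\xi<v_{\rm SRW}$. The special cases hold because edges, cycles and complete graphs have $\ell_1$-embeddable metrics (Section 2). $\blacksquare$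

## 6. A block metric for which Jensen points the wrong way

Concavity of $S_Q$ came from (7), that is, from writing the metric as a *nonnegative* combination of cuts. This can fail. Let $K_{2,3}$ have its graph metric, and give weight $b=1$ to the three vertices on one side and $b=-1$ to the two on the other. Then
$$\sum_{i<j}b_ib_jd_{ij}=3\cdot2+1\cdot2-6\cdot1=2>0 .$$
For a cut, since $\sum_ib_i=1$, we have $\sum_{i<j}b_ib_j\delta_A(i,j)=b(A)(1-b(A))\le0$, because $b(A)=\sum_{i\in A}b_i$ is an integer. So the metric of $K_{2,3}$ is not $\ell_1$-embeddable, and neither is that of any graph containing $K_{2,3}$ isometrically, such as $K_{6,6}$.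

That the sufficient condition fails proves nothing yet. But here is a small network in which the expected inequality is reversed. Take $12$ *ports*, six of class 1 and six of class 2, and two *hubs* $a_1,a_2$. Join each port to the hub of its class with conductance $1$, join the hubs with conductance $s=\kappa/2>0$, and let each port have a leak $g>0$. Declare the distance between ports to be
$$d(x,y)=6\ \text{ (same class, }x\ne y),\qquad d(x,y)=3\ \text{ (different classes)},\tag{9}$$
which is three times the metric of $K_{6,6}$. Eliminating the hubs gives a $12\times12$ Laplacian $C$ with the following eigenvalues.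

- $0$ on constants.
- $\sigma$ on the class-sign vector. With port potentials $\pm1$ the hubs have potentials $\pm h$, where $6(1-h)=2\cdot\frac\kappa2h$. The current out of a port is $1-h$, so
$$\sigma=1-h=\frac\kappa{6+\kappa}.$$
- $1$ on vectors with zero sum in each class, because the hub potentials are then $0$.

The projections onto the first two spaces have diagonal entries $\frac1{12}$ each, and the third has diagonal entries $\frac56$ and vanishes between classes. So $\mathcal G=(C+gI)^{-1}$ has
$$\mathcal G(x,x)=\frac1{12}\Big(\frac1g+\frac1{g+\sigma}\Big)+\frac56\cdot\frac1{g+1},\qquad\mathcal G(x,y)=\frac1{12}\Big(\frac1g-\frac1{g+\sigma}\Big)\ \text{ (different classes)},\tag{10}$$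
and $\sum_y\mathcal G(x,y)=1/g$. For fixed $x$ the total weight $\sum_{y\ne x}g^2\mathcal G(x,y)$ is $g-g^2\mathcal G(x,x)$, and the part from the other class is
$$6g^2\cdot\frac1{12}\Big(\frac1g-\frac1{g+\sigma}\Big)=\frac g2\cdot\frac\sigma{g+\sigma}.\tag{11}$$
Hence
$$\sum_{x\ne y}g^2\mathcal G(x,y)d(x,y)=12\Big[6\big(g-g^2\mathcal G(x,x)\big)-3\cdot\frac g2\cdot\frac\sigma{g+\sigma}\Big]=\mathrm{const}(g)+\frac{12g^2}{g+\sigma}.$$
Here the $\sigma$-dependent terms in the bracket are $-\frac{g^2}{2(g+\sigma)}+\frac{3g^2}{2(g+\sigma)}$. With $\sigma=s/(3+s)$ we have $\frac1{g+\sigma}=\frac{3+s}{3g+(1+g)s}$, whose derivative in $s$ is $-3/(3g+(1+g)s)^2$. So at fixed $g$ this $S$ is *decreasing and strictly convex* in the hub–hub conductance $s$. Weakening the connection between the classes makes the walk cross more often between ports of the same class, which are twice as far apart.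

To exploit this we need three things.

1. *A metric independent of the network.* The distance $3$ between different classes must come from paths that carry almost no current. We add long thin shortcuts, and make everything else $m$ times wider with $m$ large.
2. *Conductances that react differently to noise.* The hub–hub connection must lose a definite factor, and the port–hub connections must lose nothing. Many parallel paths of two comparable edges in series have, by the law of large numbers, conductance per path $\mathbb E[(\xi^{-1}+\xi'^{-1})^{-1}]\le\frac12$, with equality only without noise. An edge in series with something much wider has conductance about $\xi$, whose mean is $1$: no loss.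
3. *Control of $g$.* In a graph made of such gadgets the leak $g$ also depends on $s$: weakening the hub connection also reduces $g$, and this lowers the speed. The gain must win. This is a computation with a fixed point, in Section 9.

## 7. The graphs $G_m$

**The gadget.** Let $m\ge2$. The finite graph $Q=Q_m$ has $12$ ports, six of class 1 and six of class 2, and two hubs $a_1,a_2$. All paths below have new interior vertices.

- Each port $x$ of class $i$ is adjacent to $m$ private vertices ("mids"). Each mid is joined to $a_i$ by $m$ paths of length $2$.
- $a_1$ and $a_2$ are joined by $m$ paths of length $2$.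
- Each pair of ports of different classes is joined by one path of length $3$ (a "shortcut").

*No cut vertex.* Delete one vertex. If it is a port, its mids are still attached to their hub, and its shortcut vertices to the other ports. If it is $a_1$, the ports of class 1 are still attached to class 2 by shortcuts, and the remaining vertices to their ports, to their mids or to $a_2$. If it is a mid, its port has another mid since $m\ge2$, and the interior vertices next to the deleted mid hang on the hub. If it is an interior vertex of a path, the rest of that path hangs on its other end, and the ends stay connected through the remaining paths. So $Q$ stays connected.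

*Distances.* A path between ports splits into segments between successive ports and hubs. A port–hub segment has length at least $3$, a shortcut has length $3$, and a hub–hub segment has length $2$. There is no direct segment between ports of the same class, so a path between two such ports has a first and a last segment, each of length at least $3$. Length $6$ is attained through the hub. Ports of different classes are at distance $3$ by the shortcut. So (9) holds in $Q$.

**Gluing.** Label the ports $1,\dots,12$. Let $\Gamma=\langle s_1,\dots,s_{12}\mid s_i^2\rangle$, whose Cayley graph is the $12$-regular tree $\mathbb T$. Take copies $Q_\gamma$, $\gamma\in\Gamma$, and identify port $i$ of $Q_\gamma$ with port $i$ of $Q_{\gamma s_i}$. The resulting graph $G=G_m$ is simple, connected, infinite and of bounded degree. Each glued port separates $G$ into the two sides of the corresponding edge of $\mathbb T$. So a connected subgraph with edges in two different gadgets has a cut vertex, and the blocks of $G$ are exactly the gadgets. Hence (9) holds in $G$. The group $\Gamma$ acts on $G$ by $Q_\gamma\mapsto Q_{\gamma'\gamma}$, freely on gadgets and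 therefore on edges, with finitely many orbits of vertices: $G$ is quasi-transitive. (An element $\gamma s_i\gamma^{-1}$ fixes the glued port $i$ of $Q_\gamma$; this is why weights appear next.)

**Unimodularity.** Let $w(x)=1/\#\{\gamma:x\in Q_\gamma\}\in\{1,\frac12\}$ and choose $o\in V(Q_e)$ with probability proportional to $w$. For $F\ge0$ invariant under the diagonal action, inserting $1=\sum_{\gamma:y\in Q_\gamma}w(y)$ and then applying $\gamma^{-1}$,
$$\sum_{x\in Q_e}w(x)\sum_yF(x,y)=\sum_\gamma\sum_{x\in Q_e,\,y\in Q_\gamma}w(x)w(y)F(x,y)=\sum_\gamma\sum_{x\in Q_{\gamma^{-1}},\,y\in Q_e}w(x)w(y)F(x,y)=\sum_{y\in Q_e}w(y)\sum_xF(x,y),$$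
which is the MTP.

**Ergodicity.** A unimodular law carried by the finitely many isomorphism classes $[(G,v)]$ satisfies $p(a)N_{ab}=p(b)N_{ba}$, where $N_{ab}$ is the number of class-$b$ neighbors of a class-$a$ vertex: let class-$a$ vertices send mass $1$ to their class-$b$ neighbors. As $G$ is connected, this determines $p$. So the law is the only unimodular law on these classes, hence extremal.

**Non-amenability.** Let $K\subset V(G)$ be finite and non-empty, $A=\{\gamma:Q_\gamma\cap K\ne\emptyset\}$ and $B=\{\gamma:V(Q_\gamma)\subset K\}$. For $\gamma\in A\setminus B$ the connected graph $Q_\gamma$ contains an edge of $\partial_EK$; gadgets have disjoint edge sets, so $|\partial_EK|\ge|A\setminus B|$. Neighbors in $\mathbb T$ of elements of $B$ lie in $A$, since the shared port is in $K$. If $B\ne\emptyset$, at least $12|B|-(|B|-1)$ edges of $\mathbb T$ meet $B$. They form a forest with vertices in $A$, so $|A|\ge11|B|$, and this is trivial if $B=\emptyset$. Hence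
$$|\partial_EK|\ge\tfrac{10}{11}|A|\ge\frac{10}{11\,|V(Q)|}\,|K|,$$
and $(G,o)$ is non-amenable.

**Existence of a deterministic speed.** By (4) the environment seen from the walk is stationary under $\widehat{\mathbb P}$. As $d(X_0,X_{k+n})\le d(X_0,X_k)+d(X_k,X_{k+n})$, Kingman's theorem shows that $L=\lim|X_n|/n$ exists a.s. For a.e. $\xi$ it exists from every starting vertex, since every vertex is reached with positive probability, and $L$ does not depend on the reference vertex. For real $u$ the function $\psi_u(x)=P_x(L\le u)$ is harmonic. So by stationarity
$$\widehat{\mathbb E}(\psi_u(X_1)-\psi_u(X_0))^2=\widehat{\mathbb E}\psi_u(X_1)^2-\widehat{\mathbb E}\psi_u(X_0)^2=0 .$$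
Again by stationarity $\psi_u(X_{n+1})=\psi_u(X_n)$ for all $n$. As every vertex is reached with positive probability, $\psi_u$ is constant in $x$ for a.e. $\xi$. By Lévy's 0–1 law $\psi_u(X_n)\to\mathbf 1\{L\le u\}$, so the constant is $0$ or $1$. Using rational $u$, $L$ is a function of $\xi$, and it is $\Gamma$-invariant. The i.i.d. field $\xi$ is $\Gamma$-ergodic. Indeed, an invariant event is approximated by an event depending on a finite set $F$ of edges; since $\Gamma$ is infinite and acts freely on edges, some $\gamma$ has $\gamma F\cap F=\emptyset$, and in the limit $P(\cdot)=P(\cdot)^2$. So $L$ is constant.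

**Reduction to one gadget.** Let $W=\sum_{x\in Q_e}w(x)$. By $\Gamma$-invariance $\mathbb ES_Q$ is the same for all gadgets, and the root lies in $1/w(o)$ of them, so
$$\mathbb E\sum_{Q\ni o}\frac{S_Q}{|V(Q)|}=\frac{\mathbb ES_Q}{|V(Q)|}\,\mathbb E\Big[\frac1{w(o)}\Big]=\frac{\mathbb ES_Q}{|V(Q)|}\cdot\frac{|V(Q)|}W=\frac{\mathbb ES_Q}W .$$
Hence, when both walks are transient and $S_Q(\mathbf 1)>0$, Proposition 1 gives
$$\frac{v_\xi}{v_{\rm SRW}}=\frac{\mathbb ES_Q(\xi)}{S_Q(\mathbf 1)}\qquad(\mathbb E\xi=1).\tag{12}$$

## 8. Conductance to infinity through wide gadgets

Fix a law with mean $1$, degenerate or not, and let $\xi'$ be an independent copy of $\xi$. Put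
$$\kappa=2\,\mathbb E\big[(\xi^{-1}+\xi'^{-1})^{-1}\big].$$
For $b>0$ the function $t\mapsto tb/(t+b)$ is strictly concave. Jensen in $\xi$ gives $\mathbb E[\xi\xi'/(\xi+\xi')]\le\mathbb E[\xi'/(1+\xi')]$, and then in $\xi'$ gives at most $\frac12$. So $0<\kappa\le1$, with $\kappa=1$ iff the law is degenerate. *Example.* If $\xi\in\{\frac12,\frac32\}$ with equal probability, $\xi\xi'/(\xi+\xi')$ takes the values $\frac14,\frac38,\frac38,\frac34$ with probability $\frac14$ each, so $\kappa=\frac78$.

**Step 1: reduce a gadget to ports and hubs.** Non-port vertices have nothing behind them, so $g=0$ there. By (E3) we may eliminate the vertices that are neither ports nor hubs without changing $\Lambda_Q$ between ports. The series and parallel laws give port–hub conductances $R_x$, a hub–hub conductance $S$ and shortcut conductances $t_{xy}$, where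
$$R_x=\sum_{i=1}^m\frac{\xi_iZ_i}{\xi_i+Z_i},\qquad Z_i=\sum_{j=1}^m\eta_{ij},\qquad S=\sum_{j=1}^m\eta_j .$$
Here the $\eta$'s are i.i.d. copies of $(\xi^{-1}+\xi'^{-1})^{-1}$, with mean $\kappa/2$, and $\xi_i$ is independent of $Z_i$. Let $w^{(m)}=(R/m,S/m,t/m)$. We claim
$$w^{(m)}\to w^*=(1,\dots,1;\kappa/2;0,\dots,0)\quad\text{in probability.}\tag{13}$$
Indeed $S/m\to\kappa/2$ by the weak law of large numbers, and $t/m\to0$ because the law of $t$ does not depend on $m$. Finally, $\frac1m\sum_i\xi_i-\frac{R_x}m\ge0$ has mean $\mathbb E[\xi-\xi Z/(\xi+Z)]=\mathbb E[\xi^2/(\xi+Z)]$. The integrand is at most $\xi$. Realizing the $Z$'s for all $m$ as partial sums of one sequence of positive i.i.d. variables, $Z\to\infty$ a.s.; dominated convergence shows that the mean tends to $0$, and $\frac1m\sum\xi_i\to1$. The network $w^*$ is exactly the network of Section 6.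

**Step 2: a recursion for the conductance to infinity.** From now on conductances are divided by $m$; write $\bar g=g/m$. For a reduced gadget $w$ and a port $x$ let
$$\Phi_x(w;(g_j)_{j\ne x})=\min\Big\{\mathcal E_w(u)+\sum_{j\ne x}g_ju_j^2:\ u_x=1\Big\},\qquad g_j\in[0,\infty],$$
where $\mathcal E_w(u)$ is the energy of $u$ on ports and hubs in the network $w$ and $g_j=\infty$ means $u_j=0$. This is the effective conductance from $x$ through the gadget to ground. It is nondecreasing in all arguments. For $w$ near $w^*$ the port–hub and hub–hub conductances are bounded away from $0$, so the quadratic form in the free variables is positive definite. Hence $\Phi_x$ is jointly continuous in $w$ near $w^*$ and $g_j\in[0,\infty)$, and $\Phi_x(w;\infty,\dots,\infty)$ is continuous in $w$ near $w^*$.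

Let $\bar g_x^{(n)}(Q)$ be the effective conductance, divided by $m$, from $x$ through $B_x(Q)$ to the ports at gadget-depth $n$. Here $x$ has depth $0$, the other $11$ ports of the other gadget $Q'$ at $x$ have depth $1$, and so on. As in Step 2 of Lemma 2, $\bar g_x^{(n)}(Q)\downarrow\bar g_x(Q)$. Minimizing first in the branches behind the ports of $Q'$,
$$\bar g_x^{(n+1)}(Q)=\Phi_x\big(w_{Q'};(\bar g_j^{(n)}(Q'))_{j\ne x}\big),\qquad\bar g^{(0)}=\infty.\tag{14}$$
The $\bar g_j^{(n)}(Q')$ are independent of each other and of $w_{Q'}$. Permutations of ports within classes and the swap of the classes preserve the law of $w$ and act transitively on the ports. So by induction all $\bar g_x^{(n)}$ have the same law.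

**Step 3: a lower bound on $\bar g$ with high probability.** As $\gamma\downarrow0$ we have $\Phi_x(w^*;\gamma,\dots,\gamma,0)/\gamma\to10$ for every $x$ and every position of the $0$. Indeed, taking $u\equiv1$, $\Phi_x\le10\gamma$. So the minimizer has energy tending to $0$ and, as the network $w^*$ is connected ($\kappa>0$), tends to $1$ everywhere. Thus $\Phi_x\ge\gamma\sum u_j^2$ over the ten leaking ports gives the limit $10$. Fix $\gamma>0$ with $\Phi_x(w^*;\gamma,\dots,\gamma,0)>\gamma$ for all $x$ and all positions, and by continuity a neighborhood $U$ of $w^*$ with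
$$\Phi_x(w;\gamma,\dots,\gamma,0)\ge\gamma\qquad(w\in U,\text{ all }x,\text{ all positions of }0).$$
Let $b_m=P(w^{(m)}\notin U)\to0$ and $u_n=P(\bar g^{(n)}<\gamma)$. By (14) and monotonicity, if $w_{Q'}\in U$ and at most one of the $11$ values $\bar g_j^{(n)}(Q')$ is below $\gamma$, then $\bar g_x^{(n+1)}\ge\gamma$. So
$$u_0=0,\qquad u_{n+1}\le b_m+\tbinom{11}2u_n^2=b_m+55u_n^2 .$$
If $b_m\le1/220$, then by induction $u_n\le2b_m$, because $b_m+220b_m^2\le2b_m$. The events $\{\bar g^{(n)}<\gamma\}$ increase to $\{\bar g<\gamma\}$, so
$$P(\bar g<\gamma)\le2b_m\longrightarrow0.\tag{15}$$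

**Step 4: transience.** By (15), for large $m$ some port has $\bar g>0$ with positive probability, so the walk is transient with positive probability. Transience is unaffected by changing finitely many conductances. By Kolmogorov's 0–1 law the walk is a.s. transient for all large $m$. This includes SRW, the degenerate law.

**Step 5: the fixed point at $w^*$.** By symmetry $\varphi(g)=\Phi_x(w^*;g,\dots,g)$ does not depend on $x$. With leak $g$ at all ports, the effective conductance from $x$ to ground, its own leak included, is $g+\varphi(g)$, so by (E2) $\mathcal G(x,x)=1/(g+\varphi(g))$ with $\mathcal G$ as in (10). Hence $\varphi(g)>g$ iff $g\,\mathcal G(x,x)<\frac12$, i.e. iff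
$$\frac1{12}\Big(1+\frac g{g+\sigma}\Big)+\frac56\cdot\frac g{g+1}<\frac12 .\tag{16}$$
The left side is continuous and strictly increasing in $g$, from $\frac1{12}$ to $1$. So $\varphi$ has a unique positive fixed point $g^*$, with $\varphi(g)>g$ on $(0,g^*)$ and $\varphi(g)<g$ on $(g^*,\infty)$. By monotonicity $\varphi(\gamma)\ge\Phi_x(w^*;\gamma,\dots,\gamma,0)>\gamma$, so $\gamma<g^*$. As $\varphi$ is nondecreasing and continuous, $\varphi^n(\gamma)$ increases, stays at most $g^*$ and converges to a fixed point in $(0,g^*]$, which is $g^*$. Similarly $\varphi(\infty)<\infty$, and $\varphi^n(\infty)$ is nonincreasing and at least $g^*$, so it converges to $g^*$.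

**Step 6: $\bar g\to g^*$ in probability.** Fix $n$. The network behind $x$ down to depth $n$ consists of a fixed number of gadgets. Iterating (14) $n$ times gives two bounds.

*Upper.* $\bar g_x\le\bar g_x^{(n)}$, the $n$-fold composition of the maps $\Phi(w_{Q'};\cdot)$ started from $\infty$ at the depth-$n$ ports.

*Lower.* Suppose $\bar g_j\ge\gamma$ at all $11^n$ depth-$n$ ports $j$, with respect to the gadgets of depth $n$. By (15) this has probability at least $1-2\cdot11^nb_m\to1$. For every $k$, $\bar g_x^{(n+k)}$ is the $n$-fold composition started from $\bar g_j^{(k)}\ge\bar g_j\ge\gamma$, so it is at least the composition started from $\gamma$. Letting $k\to\infty$, the same bound holds for $\bar g_x$.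

Both compositions are continuous functions of the finitely many $w_{Q'}$ near $w^*$, with values $\varphi^n(\infty)$ and $\varphi^n(\gamma)$ when all $w_{Q'}=w^*$. By (13), for every $\varepsilon>0$,
$$\varphi^n(\gamma)-\varepsilon\le\bar g_x\le\varphi^n(\infty)+\varepsilon$$
with probability tending to $1$ as $m\to\infty$. Since both iterates converge to $g^*$ as $n\to\infty$, $\bar g_x\to g^*$ in probability.

## 9. The competition between $g$ and $\sigma$, and the proof of Theorem A

**Step 1: the limit of $S_Q/m$.** We have $S_Q/m=\sum_{q,x}\bar g_q\bar M^{-1}(q,x)\bar g_x\,d(q,x)$ over ports, where $\bar M$ is the $14\times14$ matrix on ports and hubs built from $w_Q$ and the leaks $\bar g$. This is continuous in $w_Q$ and the $12$ values $\bar g$ near $(w^*,g^*)$, where $\bar M$ is positive definite. By (13), Step 6 above and (E3), writing $g=g^*$, in probability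
$$\frac{S_Q}m\longrightarrow\sum_{x\ne y}g^2\,\mathcal G(x,y)\,d(x,y).$$
At the fixed point $\mathcal G(x,x)=\frac1{2g}$. So for fixed $x$ the total weight is $\sum_{y\ne x}g^2\mathcal G(x,y)=g^2\big(\frac1g-\frac1{2g}\big)=\frac g2$, and by (11) the fraction of it in the other class is $\frac\sigma{g+\sigma}$. Put $y=\frac g{g+\sigma}\in(0,1)$, so that this fraction is $1-y$. By (9),
$$\frac{S_Q}m\longrightarrow12\cdot\frac g2\,[6y+3(1-y)]=18\,g\,(1+y)\quad\text{in probability.}\tag{17}$$

**Step 2: express everything through $y$.** Equality in (16) reads $1+y+10\frac g{g+1}=6$, so $g=\frac{5-y}{5+y}$. Moreover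
$$\sigma=g\,\frac{1-y}y=\frac{5-y}{5+y}\cdot\frac{1-y}y,$$
a strictly decreasing function of $y\in(0,1]$, being a product of a positive decreasing and a nonnegative strictly decreasing factor. The limit in (17) is $18f(y)$ with
$$f(y)=\frac{(1+y)(5-y)}{5+y},\qquad(\log f)'(y)=\frac1{1+y}-\frac1{5-y}-\frac1{5+y}=\frac1{1+y}-\frac{10}{25-y^2}.$$
This is positive iff $25-y^2>10+10y$, i.e. iff $15-10y-y^2>0$. On $[0,1]$ the left side decreases from $15$ to $4$, so the inequality holds. Thus $f$ is strictly increasing in $y$. In turn $y$ is strictly decreasing in $\sigma=\kappa/(6+\kappa)$, which is strictly increasing in $\kappa$. Writing $y_\kappa$ for the value belonging to $\kappa$,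
$$\kappa\mapsto f(y_\kappa)\ \text{ is strictly decreasing on }(0,1].\tag{18}$$
This settles the competition: when $\kappa$ drops, $g=\frac{5-y}{5+y}$ drops, but the gain $1+y$ in distance outweighs it.

**Step 3: proof of Theorem A.** Let the law be non-degenerate with mean $1$, so $\kappa<1$. By Step 4 of Section 8 both walks are a.s. transient for large $m$. Since $S_Q\ge0$, Fatou's lemma (along a.s. convergent subsequences) gives $\liminf_m\mathbb ES_Q(\xi)/m\ge18f(y_\kappa)$. For SRW everything is deterministic and $\kappa=1$, so $S_Q(\mathbf 1)/m\to18f(y_1)>0$. By (12) and (18),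
$$\liminf_{m\to\infty}\frac{v_\xi}{v_{\rm SRW}}\ge\frac{f(y_\kappa)}{f(y_1)}>1 .$$
So $v_\xi>v_{\rm SRW}>0$ on $G_m$ for all large $m$, and $G_m$ has all the required properties by Section 7. $\blacksquare$

*Numbers.* For $\kappa=1$ we have $\sigma=\frac17$. The equation $7(5-y)(1-y)=y(5+y)$ becomes $6y^2-47y+35=0$, whose root in $(0,1)$ is $y_1=\frac56$. Then $g^*=\frac57$ and $f(y_1)=\frac{11}6\cdot\frac57=\frac{55}{42}$. As $f(y_\kappa)<f(1)=\frac43=\frac{56}{42}$, the ratio $f(y_\kappa)/f(y_1)$ is always below $\frac{56}{55}$. The margin is small, which is why no step could be done by crude bounds.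

*Why six ports per class.* With $k$ ports per class the same computation has projections with diagonal entries $\frac1{2k},\frac1{2k},\frac{k-1}k$. At fixed $g$ the $\sigma$-dependent part of $S/(2k)$ becomes $\frac{3(k-2)}{2k}\cdot\frac{g^2}{g+\sigma}$. It vanishes for $k=2$, which fits the fact that $K_{2,2}=C_4$ is $\ell_1$-embeddable. At the fixed point $g=\frac{k-1-y}{k-1+y}$, and $(1+y)g$ increases in $y$ iff $(k-1)^2-y^2>2(k-1)(1+y)$. At $y=1$ this is $(k-1)^2-4(k-1)-1>0$, which fails for $2\le k\le5$ and holds for $k=6$. So $k=6$ is the smallest choice for which the inequality holds on all of $[0,1]$.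

## 10. On a fixed $G_m$, some laws still slow the walk down

In Theorem A the graph depends on the law, and within this family it must. Fix $G=G_m$ with maximal degree $\Delta$ and $v_{\rm SRW}>0$. Let $\xi=1$ with probability $p<1/\Delta$ and $\xi=\varepsilon$ otherwise, not normalized; the mean is at least $p$.

The expected number of self-avoiding paths of $n$ edges of conductance $1$ from a given vertex is at most $(\Delta p)^n\to0$. So the clusters of $1$-edges are a.s. finite, and they do not depend on $\varepsilon$. Let $C_q$ be the cluster of a port $q$. Using $\mathbf 1_{C_q}$ as a test function in the effective conductance from $q$ to distance $n$, with $n$ large, we get $g_q\le\varepsilon|\partial_EC_q|\to0$ as $\varepsilon\to0$. Also $g_q\le\pi(q)\le\Delta$ for $\varepsilon\le1$. By (E2), if $g\not\equiv0$, then $\sum_x\Lambda_Q(q,x)=g_q(M^{-1}g)(q)=g_q$; and ports are at distance at most $6$, so $S_Q\le6\sum_qg_q$ over the $12$ ports. Dominated convergence gives $\mathbb ES_Q\to0$.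

If the walk is transient, Proposition 1, with the unnormalized mean $\mathbb E\xi\ge p$ as an additional factor in the denominator, gives a speed that is arbitrarily small for small $\varepsilon$. If the walk is recurrent, $v_\xi=0$. So for small $\varepsilon$ we have $v_\xi<v_{\rm SRW}$ on this $G$, although on the same graph other laws may give $v_\xi>v_{\rm SRW}$, as happens for any given non-degenerate law once $m$ is large enough.
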